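\title{The Atiyah--Hirzebruch spectral sequence for the Morava $K$-theory of real Grassmannians}

\begin{abstract}
We prove that the Atiyah--Hirzebruch spectral sequence for the $2$-primary Morava $K$-theory $K(n)^*$ of a real Grassmannian $\operatorname{Gr}_d(\mathbb{R}^m)$ has no nonzero differential after the first possible one, $d_{2^{n+1}-1}=v_n\otimes Q_n$, for all $n\ge 1$ and $1\le d\le m-1$. This confirms a conjecture stated in a paper of Kuhn and Lloyd. We also determine the rank of $K(n)^*(\operatorname{Gr}_d(\mathbb{R}^m))$: it is $\binom{m}{d}$ for $m\le 2^{n+1}$, and for $m\ge 2^{n+1}-1$ it is the coefficient of $t^d$ in $(1+t)^r(1+t^2)^{(m-r)/2}$, where $r\in\{2^{n+1}-1,2^{n+1}\}$ has the parity of $m$. The lower bound comes from the fixed points of a circle action. For the upper bound we deform the cohomology ring of the Grassmannian over a polynomial ring, compute the $Q_n$-homology of the total family, which lies in even degrees, and bound its $\operatorname{Tor}$ groups by a recursion in which $2^n$ is replaced by an arbitrary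 integer.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb{F}=\mathbb{F}_2$, ordinary cohomology has coefficients in $\mathbb{F}$, an integer $n\ge 1$ is fixed, and $N=2^n$, so that $2^{n+1}=2N$ and $N\ge 2$. Let $K=K(n)$ be the $n$th Morava $K$-theory at the prime $2$. Its coefficient ring is $K^*=\mathbb{F}[v_n^{\pm1}]$, with $v_n$ in cohomological degree $-(2N-2)$. Every nonzero homogeneous element of $K^*$ is a unit, so every graded $K^*$-module is free, and the basic invariant of a finite complex $X$ is the rank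
\[
k_n(X)=\operatorname{rank}_{K^*}K^*(X).
\]

The first tool for computing $k_n(X)$ is the Atiyah--Hirzebruch spectral sequence (AHSS)
\[
E_2^{a,b}=H^a(X;K^b)\Longrightarrow K^{a+b}(X),\qquad d_j\colon E_j^{a,b}\to E_j^{a+j,\,b-j+1}.
\]
It is natural in $X$ and its differentials are $K^*$-linear. Since $K^b=0$ unless $2N-2$ divides $b$, we have $d_j=0$ unless $j\equiv 1 \pmod{2N-2}$. Thus $E_2=E_{2N-1}$, and it is known that $d_{2N-1}=v_n\otimes Q_n$, where $Q_n$ is Milnor's $n$th primitive operation. We use the following properties of $Q_n$: it is a natural derivation of $H^*(X)$ of degree $2N-1$, it satisfies $Q_n^2=0$, and $Q_nt=t^{2N}$ for $t\in H^1(X)$. For a vector space $M$ with an operator $Q$ of square zero write $H(M)=H(M;Q)=\ker Q/\operatorname{im}Q$. If $X$ is finite, every page of the AHSS has finite rank, a nonzero differential lowers the rank, and $E_\infty$ has rank $k_n(X)$. Therefore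
\begin{equation}\label{eq:ranks}
k_n(X)=\operatorname{rank}E_\infty\ \le\ \operatorname{rank}E_{2N}=\dim H(H^*(X);Q_n)\ \le\ \operatorname{rank}E_2=\dim H^*(X),
\end{equation}
with equality on the left if and only if $E_{2N}=E_\infty$, and equality on the right if and only if $d_{2N-1}=0$. The middle term depends only on the action of one cohomology operation. To say that $E_{2N}=E_\infty$ is to say that this piece of algebra computes $k_n(X)$.

For $1\le d\le m-1$ let $\operatorname{Gr}_d(\mathbb{R}^m)$ be the Grassmannian of $d$-planes in $\mathbb{R}^m$, a closed manifold of dimension $d(m-d)$ with $\binom md$ Schubert cells and $\dim H^*(\operatorname{Gr}_d(\mathbb{R}^m))=\binom md$. The following conjecture is stated by Kuhn and Lloyd \cite{KL}.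

\begin{quote}
For all $n\ge1$ and all $1\le d\le m-1$, the AHSS computing $K(n)^*(\operatorname{Gr}_d(\mathbb{R}^m))$ collapses after the first possible nonzero differential, that is, $E_{2^{n+1}}=E_\infty$.
\end{quote}

\begin{example}[Projective spaces]\label{ex:RP}
Let $d=1$. Then $H^*(\mathbb{RP}^{m-1})=\mathbb{F}[t]/(t^m)$ and $Q_nt^j=jt^{j+2N-1}$. This is nonzero exactly when $j$ is odd and $j+2N-1\le m-1$, so $Q_n=0$ if and only if $m\le 2N$. For $m\ge 2N-1$ the $Q_n$-homology has a basis consisting of the $N$ even classes $1,t^2,\dots,t^{2N-2}$ and the odd classes $t^j$ with $m-2N<j<m$. There are $N$ odd classes if $m$ is even and $N-1$ if $m$ is odd, so the total dimension is the number $r\in\{2N-1,2N\}$ with $r\equiv m \pmod 2$. The next possible differential is $d_{4N-3}$. On the odd classes all later differentials vanish because their targets have filtration at least $(m-2N+1)+(4N-3)>m-1$. On the even classes degree reasons do not suffice when $m$ is large, but these classes are pulled back along $\mathbb{RP}^{m-1}\to\mathbb{CP}^{m-1}$,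 and the AHSS of $\mathbb{CP}^{m-1}$ is concentrated in even total degree. So $E_{2N}=E_\infty$ and $k_n(\mathbb{RP}^{m-1})=r$.
\end{example}

The example says that $k_n(\mathbb{RP}^{m-1})=k_n(\mathbb{RP}^{r-1})$: the rank does not change when $\mathbb{R}^r$ is replaced by $\mathbb{R}^r\oplus\mathbb{C}^{(m-r)/2}$. If a circle acts trivially on $\mathbb{R}^r$ and rotates the complex coordinates at different speeds, then $\mathbb{RP}^{r-1}$ is the set of invariant lines. This suggests a guess for every $d$, namely that $\operatorname{Gr}_d(\mathbb{R}^m)$ has the same rank as the space of invariant $d$-planes. An invariant subspace is a subspace of $\mathbb{R}^r$ plus a sum of coordinate complex lines. If the AHSS collapses at $E_2$ for the Grassmannians of $\mathbb{R}^r$, then $\mathbb{R}^r$ contributes $(1+t)^r$ to a generating function in which $t$ records dimension, and each complex line contributes $1+t^2$. The guess is correct.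

\begin{theorem}\label{thm:main}
Let $n\ge1$, $N=2^n$ and $1\le d\le m-1$.
\begin{enumerate}
\item[(1)] If $m\le 2N$, the AHSS of $\operatorname{Gr}_d(\mathbb{R}^m)$ collapses at $E_2$, and $k_n(\operatorname{Gr}_d(\mathbb{R}^m))=\binom md$.
\item[(2)] If $m\ge 2N-1$, let $r\in\{2N-1,2N\}$ with $r\equiv m\pmod 2$. Then
\[
k_n(\operatorname{Gr}_d(\mathbb{R}^m))=\dim H(H^*(\operatorname{Gr}_d(\mathbb{R}^m));Q_n)=p_{d,m}:=[t^d]\,(1+t)^r(1+t^2)^{(m-r)/2}.
\]
\item[(3)] In all cases $E_{2^{n+1}}=E_\infty$, so the conjecture holds. The AHSS collapses already at $E_2$ if and only if $m\le 2^{n+1}$.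
\end{enumerate}
\end{theorem}

Here $[t^d]$ denotes the coefficient of $t^d$. For instance, with $n=1$ and $m=5$ we have $r=3$, and $k_1(\operatorname{Gr}_2(\mathbb{R}^5))=[t^2](1+t)^3(1+t^2)=4$, while $E_2$ has rank $10$.

We never compute a higher differential. By \eqref{eq:ranks}, it is enough to prove for $m\ge 2N-1$ the two inequalities
\[
k_n(\operatorname{Gr}_d(\mathbb{R}^m))\ge p_{d,m}\qquad\text{and}\qquad \dim H(H^*(\operatorname{Gr}_d(\mathbb{R}^m));Q_n)\le p_{d,m}.
\]
The first is topological and short (Section~\ref{sec:lower}). The second is algebraic and occupies Sections~\ref{sec:deform}--\ref{sec:end}. Section~\ref{sec:RP} carries out the algebraic argument for projective spaces, where all its steps are visible, and describes what has to be added for $d\ge2$.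

\section{Background and conventions}\label{sec:background}

\subsection{Morava $K$-theory at the prime $2$}\label{sub:K}
At the prime $2$ the ring spectrum $K$ is associative but not commutative. It is an associative algebra in the homotopy category of $MU$-modules, so the image of $MU^*(X)$ in $K^*(X)$ is central. This is all the commutativity that we need. The class $v_n$ and the Euler classes of complex line bundles come from $MU$. If $z\in K^2(BS^1)$ is the Euler class of the tautological line bundle $\mathcal{L}$, then $K^*(BS^1)=K^*[[z]]$ is commutative. The Euler class of $\mathcal{L}^{\otimes j}$ is the $j$-series $[j](z)=jz+\cdots$ of the formal group law of $K$; it satisfies $[ij](z)=[i]([j](z))$ and $[2](z)=v_nz^{N}$. For a complex line bundle over a space $B$ with Euler class $e$ and sphere bundle $S$ there is the Gysin sequence $\cdots\to K^{*-2}(B)\xrightarrow{\,e\,}K^*(B)\to K^*(S)\to K^{*-1}(B)\to\cdots$.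

Let $X$ be a finite complex and let $Y$ be a finite complex or $BS^1$. The K\"unneth map
\begin{equation}\label{eq:kunneth}
K^*(Y)\otimes_{K^*}K^*(X)\to K^*(Y\times X),\qquad y\otimes x\mapsto \operatorname{pr}_Y^*(y)\operatorname{pr}_X^*(x),
\end{equation}
is an isomorphism of left $K^*(Y)$-modules. Indeed, both sides are cohomology theories in $X$, because graded $K^*$-modules are flat, and the map is an isomorphism for $X$ a point.

\subsection{Cohomology of Grassmannians}\label{sub:Gr}
The ring $H^*(BO(s))$ is the ring of symmetric polynomials in $s$ classes of degree $1$, the Stiefel--Whitney classes being the elementary symmetric polynomials, and $Q_n$ is the derivation that raises each degree one class to the power $2N$. It is convenient to collect Stiefel--Whitney classes into monic polynomials whose roots are the degree one classes. For $0\le d\le m$ put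
\[
f_1=x^d+w_1x^{d-1}+\dots+w_d,\qquad f_2=x^{m-d}+\bar w_1x^{m-d-1}+\dots+\bar w_{m-d},
\]
\[
A=\mathbb{F}[w_i,\bar w_j]=H^*(BO(d)\times BO(m-d)),\qquad f=f_1f_2=x^m+\sigma_1x^{m-1}+\dots+\sigma_m .
\]
The map $H^*(BO(m))=\mathbb{F}[\sigma_1,\dots,\sigma_m]\to A$ is induced by direct sum. The ring $H^*(\operatorname{Gr}_d(\mathbb{R}^m))$ is generated by the Stiefel--Whitney classes of the tautological bundle, so the Leray--Hirsch theorem applies to the fibration $\operatorname{Gr}_d(\mathbb{R}^m)\to BO(d)\times BO(m-d)\to BO(m)$ and gives: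
\begin{equation}\label{eq:LH}
A\text{ is free over }\mathbb{F}[\sigma_1,\dots,\sigma_m],\quad\text{and}\quad A/(\sigma_1,\dots,\sigma_m)=H^*(\operatorname{Gr}_d(\mathbb{R}^m))\text{ compatibly with }Q_n .
\end{equation}
In words, $H^*(\operatorname{Gr}_d(\mathbb{R}^m))$ is the universal ring for factorizations $f_1f_2=x^m$.

\subsection{Poincar\'e series and $Q$-modules}\label{sub:Q}
All graded vector spaces are finite-dimensional in each degree, and $\operatorname{PS}(M)=\sum_i(\dim M^i)q^i$. Inequalities between power series are coefficientwise. For a variable $a$ put $(a)_j=\prod_{i=1}^j(1-a^i)$, with the convention $1/(a)_j=0$ for $j<0$, and let $\binom{c}{D}_a=(a)_c/((a)_D(a)_{c-D})$ be the Gaussian binomial coefficient. A polynomial ring on generators of degrees $i,2i,\dots,ji$ has Poincar\'e series $1/(q^i)_j$, so \eqref{eq:LH} gives $\operatorname{PS}(H^*(\operatorname{Gr}_d(\mathbb{R}^m)))=\binom md_q$. Counting multisets of $e$ nonnegative integers by their sum gives Euler's identity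
\begin{equation}\label{eq:euler}
\prod_{j\ge0}(1-Ta^j)^{-1}=\sum_{e\ge0}\frac{T^e}{(a)_e}.
\end{equation}

A \emph{$Q$-module} is a graded vector space with an operator $Q$ of degree $2N-1$ and square zero. A short exact sequence $0\to M'\to M\to M''\to0$ of $Q$-modules gives an exact triangle $H(M')\to H(M)\to H(M'')\to H(M')$ whose last map has degree $2N-1$. With $Q\otimes1+1\otimes Q$ on a tensor product, $H(M\otimes M')=H(M)\otimes H(M')$. Call a graded vector space \emph{even} if it vanishes in odd degrees. Evenness is what makes $Q$-homology computable.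

\begin{lemma}\label{lem:even}
Let $M=F_0\supset F_1\supset\dots\supset F_e=0$ be a filtration by $Q$-submodules such that each $H(F_i/F_{i+1})$ is even.
\begin{enumerate}
\item[(a)] $H(M)$ is even and $\operatorname{PS}(H(M))=\sum_i\operatorname{PS}(H(F_i/F_{i+1}))$.
\item[(b)] Let $\theta_i\colon M\to S_i$ be maps of $Q$-modules with $\theta_i(F_{i+1})=0$ such that the induced maps $H(F_i/F_{i+1})\to H(S_i)$ are injective. Then $H(M)\to\bigoplus_iH(S_i)$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose, by descending induction on $i$, that $H(F_{i+1})$ is even. The connecting map $H(F_i/F_{i+1})\to H(F_{i+1})$ has odd degree, so it vanishes, and $0\to H(F_{i+1})\to H(F_i)\to H(F_i/F_{i+1})\to0$ is exact. This proves (a) and shows that the $H(F_i)$ form a filtration of $H(M)$. If $\xi\in H(F_i)$ is killed by $\theta_i$, then its image in $H(F_i/F_{i+1})$ is zero, so $\xi\in H(F_{i+1})$. A class killed by all $\theta_i$ therefore lies in $H(F_e)=0$.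
\end{proof}

\section{The upper bound for projective spaces}\label{sec:RP}

By Example~\ref{ex:RP}, the $Q_n$-homology of a Grassmannian has classes of both parities, so Lemma~\ref{lem:even} does not apply to it. On the other hand, the polynomial ring $\mathbb{F}[t]$ with $Qt^j=jt^{j+2N-1}$ has even homology: the cycles are spanned by the even powers, the boundaries by the $t^{2i}$ with $i\ge N$, and so $H(\mathbb{F}[t])=\mathbb{F}[u]/(u^N)$ with $u=t^2$. The idea is to realize the cohomology of the Grassmannian as the special fiber of a family whose total ring behaves like $\mathbb{F}[t]$. We carry this out for $d=1$ and $m=2c$.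

\emph{The family.} Let $R=\mathbb{F}[\sigma_2,\sigma_4,\dots,\sigma_{2c}]$, $h(y)=y^c+\sigma_2y^{c-1}+\dots+\sigma_{2c}$, and $C=R[t]/(h(t^2))$. This is a free $R$-module with $C\otimes_R\mathbb{F}=\mathbb{F}[t]/(t^{2c})=H^*(\mathbb{RP}^{2c-1})$. The $R$-linear derivation $Q$ with $Qt=t^{2N}$ kills $t^2$, hence kills $h(t^2)$, and so acts on $C$. A Koszul complex argument (Lemma~\ref{lem:tor}) shows that
\[
\dim H(C\otimes_R\mathbb{F})\le\dim\operatorname{Tor}^R_*(H(C),\mathbb{F}).
\]

\emph{Its $Q$-homology.} In $C$ we can divide: $h(y)=(y+t^2)h_2(y)$ with $h_2$ monic of degree $c-1$. If $\Gamma$ is the polynomial ring on the coefficients of $h_2$, then $C=\Gamma\otimes\mathbb{F}[t]$, because both rings are universal for such a factorization. Hence $H(C)=\Gamma[u]/(u^N)$, which is even, and $R$ acts through $h\mapsto(y+u)h_2$.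

\emph{The $\operatorname{Tor}$ groups.} The $R$-module $B_\nu=\Gamma[u]/(u^\nu)$ makes sense for every integer $\nu\ge0$, although only $\nu=N$ has a topological meaning. We have $B_0=0$ and exact sequences
\[
0\to u^{\nu-1}\Gamma\to B_\nu\to B_{\nu-1}\to0 .
\]
On $u^{\nu-1}\Gamma$ the element $u$ acts as zero, so $R$ acts through $h\mapsto yh_2$, and $u^{\nu-1}\Gamma\cong R/(\sigma_{2c})$. Since $\operatorname{Tor}^R_*(R/(\sigma_{2c}),\mathbb{F})$ has dimension $2$, each step adds at most $2$, and $\dim H(H^*(\mathbb{RP}^{2c-1});Q_n)\le 2N$. For $c\ge N$ this is the value $r=2N$ found in Example~\ref{ex:RP}.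

In this case one sees exactly what happens. The ring $\Gamma[u]=R[u]/(h(u))$ is $R$-free with fiber $\mathbb{F}[u]/(u^c)$, so $\operatorname{Tor}_0$ and $\operatorname{Tor}_1$ of $B_N$ are the cokernel and kernel of $u^N$ on $\mathbb{F}[u]/(u^c)$, each of dimension $\min(c,N)$. For $c\ge N$ these match in number the $N$ even and the $N$ odd classes of Example~\ref{ex:RP}. For $c<N$ the step-by-step bound $2N$ exceeds $m=2c$ and is useless; this is why small $m$ is treated separately in Theorem~\ref{thm:main}.

For general $d$ the same three steps are carried out, with these additions. The ring $C$ is universal for factorizations $f_1f_2=x^\rho h(x^2)$, where $m=2c+\rho$ (Section~\ref{sec:deform}). The factor $\mathbb{F}[t]$ is replaced by $H^*(BO(s))$, whose $Q$-homology $H_s(N)$ belongs to a family of rings $H_s(\nu)$ generalizing $\mathbb{F}[u]/(u^\nu)$ (Section~\ref{sec:BO}). The ring $C$ is no longer a polynomial ring; it is glued from several polynomial rings, which we call strata (Section~\ref{sec:strata}). The modules $B_\nu$ and their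 exact sequences are constructed in Section~\ref{sec:rec}, and the module at which the recursion starts is no longer zero but free (Section~\ref{sec:base}).

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:small}
If $m\le2N$ and $0\le d\le m$, the AHSS of $\operatorname{Gr}_d(\mathbb{R}^m)$ collapses at $E_2$, and $k_n(\operatorname{Gr}_d(\mathbb{R}^m))=\binom md$.
\end{proposition}

\begin{proof}
For $d=0$ or $d=m$ the space is a point. In general we pass from projective space to the Grassmannian through the flag manifold. In $\mathbb{RP}^{m-1}$ a differential raises the filtration by at least $2N-1\ge m-1$, so a nonzero differential would have to start in filtration $0$. But filtration $0$ is pulled back from a point and consists of permanent cycles. Hence $k_n(\mathbb{RP}^{m-1})=m$. By \eqref{eq:kunneth}, the product $X=(\mathbb{RP}^{m-1})^m$ has $k_n(X)=m^m=\dim H^*(X)$, so its AHSS collapses at $E_2$ by \eqref{eq:ranks}.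

Let $\operatorname{Fl}$ be the manifold of ordered $m$-tuples of mutually orthogonal lines in $\mathbb{R}^m$. It is an iterated projective bundle over a point, so $H^*(\operatorname{Fl})$ is generated by the first Stiefel--Whitney classes of the $m$ lines, and the evident map $\operatorname{Fl}\to X$ is onto in cohomology. Thus every element of $E_2(\operatorname{Fl})$ is the image of a permanent cycle, and the AHSS of $\operatorname{Fl}$ collapses at $E_2$. The map $\operatorname{Fl}\to\operatorname{Gr}_d(\mathbb{R}^m)$ taking the span of the first $d$ lines is also an iterated projective bundle, hence injective in cohomology. If $d_j$ were the first nonzero differential for the Grassmannian, then $E_j=E_2$ for both spaces, the map of $E_j$-pages would be injective, and $d_j$ would be nonzero for $\operatorname{Fl}$.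
\end{proof}

For larger $m$ we compare with fixed points.

\begin{lemma}\label{lem:fixed}
If $Y$ is a finite $S^1$-CW complex, then $k_n(Y)\ge k_n(Y^{S^1})$.
\end{lemma}

\begin{proof}
Let $Y_{hS^1}=(Y\times ES^1)/S^1$ be the Borel construction and $h^*(Y)=K^*(Y_{hS^1})$, a module over $K^*(BS^1)=K^*[[z]]$. In this ring every nonzero homogeneous element is a unit times a power of $z$, so it is a graded discrete valuation ring: it is graded Noetherian, and a finitely generated graded module is a direct sum of shifts of $K^*[[z]]$ and of modules $K^*[[z]]/(z^i)$. The number of free summands is the rank.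

First we compute $h^*$ of orbits. For the fixed orbit, $h^*(S^1/S^1)=K^*[[z]]$. For the cyclic subgroup $C_j$ of order $j$, the space $(S^1/C_j)_{hS^1}=BC_j$ is the sphere bundle of $\mathcal{L}^{\otimes j}$ over $BS^1$. Write $j=2^ab$ with $b$ odd. Since $[b](z)$ is a unit times $z$ and $[2](z)=v_nz^N$, the Euler class $[j](z)$ is a unit times $z^{N^a}$. It is a nonzerodivisor, so the Gysin sequence gives $h^*(S^1/C_j)=K^*[[z]]/(z^{N^a})$, a finitely generated torsion module.

By induction over the cells, $h^*(Y)$ is finitely generated and $h^*(Y,Y^{S^1})$ is $z$-torsion, because the cells of $Y$ outside $Y^{S^1}$ have finite isotropy. So $h^*(Y)$ and $h^*(Y^{S^1})$ have the same rank. By \eqref{eq:kunneth}, $h^*(Y^{S^1})=K^*(BS^1\times Y^{S^1})\cong K^*[[z]]\otimes_{K^*}K^*(Y^{S^1})$, which has rank $k_n(Y^{S^1})$.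

Finally, the sphere bundle of the pullback of $\mathcal{L}$ to $Y_{hS^1}$ is $Y\times ES^1\simeq Y$. Its Gysin sequence shows that $k_n(Y)$ is the sum of the $K^*$-ranks of the cokernel and the kernel of $z$ on $h^*(Y)$. Each free summand of $h^*(Y)$ contributes $1$ to the cokernel, so $k_n(Y)\ge\operatorname{rank}h^*(Y)=k_n(Y^{S^1})$.
\end{proof}

\begin{proposition}\label{prop:lower}
If $m\ge2N-1$ and $1\le d\le m-1$, then $k_n(\operatorname{Gr}_d(\mathbb{R}^m))\ge p_{d,m}$.
\end{proposition}

\begin{proof}
Let $r$ be as in Theorem~\ref{thm:main} and $c'=(m-r)/2\ge0$. Let $S^1$ act on $\mathbb{R}^m=\mathbb{R}^r\oplus\mathbb{C}^{c'}$ trivially on $\mathbb{R}^r$ and with weights $1,\dots,c'$ on the coordinate lines of $\mathbb{C}^{c'}$. The induced action on $\operatorname{Gr}_d(\mathbb{R}^m)$ is smooth, and by Illman's theorem a closed smooth $G$-manifold, for a compact Lie group $G$, has a finite $G$-CW structure. The weight spaces are nontrivial, irreducible and pairwise nonisomorphic real representations. An invariant subspace is the sum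 of its intersections with the isotypic components, so it is a subspace of $\mathbb{R}^r$ plus a sum of weight spaces, and the fixed set is $\coprod_{J\subset\{1,\dots,c'\}}\operatorname{Gr}_{d-2|J|}(\mathbb{R}^r)$. Since $r\le2N$, Lemma~\ref{lem:fixed} and Proposition~\ref{prop:small} give
\[
k_n(\operatorname{Gr}_d(\mathbb{R}^m))\ge\sum_k\binom{c'}k\binom r{d-2k}=p_{d,m}.\qedhere
\]
\end{proof}

\section{Deforming the cohomology ring}\label{sec:deform}

From now on $Q=Q_n$. By \eqref{eq:LH}, the ring $A$ is a free family over $\mathbb{F}[\sigma_1,\dots,\sigma_m]$ with special fiber $H^*(\operatorname{Gr}_d(\mathbb{R}^m))$. It is too large for our purpose, because $Q$ is not linear over the base: if $t_1,\dots,t_m$ are the roots of $f$, then $Q\sigma_1=\sum t_i^{2N}=\sigma_1^{2N}\ne0$. We need a smaller base on which $Q$ vanishes. To find it we describe the action of $Q$ on the coefficients of a monic polynomial without choosing roots.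

Let $g\in B[x]$ be monic, with $B$ a commutative $\mathbb{F}$-algebra. Define $p_a(g)\in B$ by expanding $g'/g=\sum_{a\ge0}p_a(g)x^{-a-1}$ in Laurent series in $x^{-1}$, and put
\[
\mathcal{Q}(g)=x^{2N}g'+g\sum_{a=0}^{2N-1}p_a(g)\,x^{2N-1-a}.
\]

\begin{lemma}\label{lem:calQ}
\begin{enumerate}
\item[(a)] $\mathcal{Q}$ commutes with ring maps $B\to B'$, and $\mathcal{Q}(gg_1)=g\mathcal{Q}(g_1)+g_1\mathcal{Q}(g)$.
\item[(b)] If $g=\prod_i(x+t_i)$, then $\mathcal{Q}(g)=\sum_it_i^{2N}\,g/(x+t_i)$.
\item[(c)] $\mathcal{Q}(x)=0$, and $\mathcal{Q}(g(x^2))=0$ for every monic $g$.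
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $p_a(g)$ are universal polynomials in the coefficients of $g$, and they are additive because the logarithmic derivative is. (b) By (a) we may take $g=x+t$. Then $g'/g=\sum_at^ax^{-a-1}$ in characteristic $2$, so $p_a(g)=t^a$. Now $(x+t)\sum_{a=0}^{2N-1}t^ax^{2N-1-a}=x^{2N}+t^{2N}$, and hence $\mathcal{Q}(x+t)=t^{2N}$. (c) Put $t=0$ in (b). The derivative of $g(x^2)$ is zero, so all its $p_a$ vanish.
\end{proof}

Let $Q$ act on polynomials in $x$ through their coefficients. Since $Q$ is a derivation with $Qt_i=t_i^{2N}$, part (b) says that in $A[x]$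
\begin{equation}\label{eq:QcalQ}
Qf_1=\mathcal{Q}(f_1),\qquad Qf_2=\mathcal{Q}(f_2),\qquad Qf=\mathcal{Q}(f).
\end{equation}
Part (c) singles out the polynomials $h(x^2)$ and $xh(x^2)$ as points where $Q$ vanishes.

\begin{definition}\label{def:C}
Write $m=2c+\rho$ with $\rho\in\{0,1\}$. For $0\le d\le m$ put
\[
C_{m,d}=A/(\sigma_j: j\text{ odd}),\qquad R_c=\mathbb{F}[\sigma_2,\sigma_4,\dots,\sigma_{2c}],\qquad h(y)=y^c+\sigma_2y^{c-1}+\dots+\sigma_{2c}.
\]
\end{definition}

In $C_{m,d}$ we have $f_1f_2=x^\rho h(x^2)$, and $C_{m,d}$ is universal for this: a ring map $C_{m,d}\to B$ is the same as a pair of monic polynomials over $B$, of degrees $d$ and $m-d$, whose product lies in $x^\rho B[x^2]$.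

\begin{lemma}\label{lem:C}
The ring $C=C_{m,d}$ is free over $R=R_c$, and $Q$ induces an $R$-linear derivation of $C$ with $C\otimes_R\mathbb{F}=H^*(\operatorname{Gr}_d(\mathbb{R}^m))$ as $Q$-modules. If $S$ is a commutative $\mathbb{F}$-algebra with a derivation $Q$, a ring map $\theta\colon C\to S$ commutes with $Q$ if and only if $Q(\theta f_i)=\mathcal{Q}(\theta f_i)$ for $i=1,2$.
\end{lemma}

\begin{proof}
Let $I\subset A$ be the ideal generated by the odd $\sigma_j$. Modulo $I$ we have $f=x^\rho h(x^2)$, so $\mathcal{Q}(f)\equiv0$ by Lemma~\ref{lem:calQ}. By \eqref{eq:QcalQ}, $Q\sigma_j\in I$ for all $j$. For odd $j$ this says that $Q$ preserves $I$, and for even $j$ that $Q$ is $R$-linear on $C$. Freeness and the fiber come from \eqref{eq:LH} by base change. For the last claim, $\theta Q$ and $Q\theta$ are both derivations along $\theta$, so they agree if and only if they agree on the coefficients of $f_1$ and $f_2$, and $\theta(Qf_i)=\theta(\mathcal{Q}(f_i))=\mathcal{Q}(\theta f_i)$.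
\end{proof}

The next lemma compares the $Q$-homology of the fiber with that of the family.

\begin{lemma}\label{lem:tor}
With $C=C_{m,d}$ and $R=R_c$,
\[
\dim H(H^*(\operatorname{Gr}_d(\mathbb{R}^m));Q_n)\le\dim\operatorname{Tor}^R_*(H(C),\mathbb{F}).
\]
\end{lemma}

\begin{proof}
Recall that for an $R$-module $M$ the groups $\operatorname{Tor}^R_j(M,\mathbb{F})$ are the homology of the Koszul complex $M\otimes\bigwedge^j\mathbb{F}^c$, whose differential $\partial$ is determined by sending the $i$th exterior generator to $\sigma_{2i}$. Let $T=\bigoplus_jT_j$, $T_j=C\otimes\bigwedge^j\mathbb{F}^c$. As $Q$ is $R$-linear it commutes with $\partial$, so $(\partial+Q)^2=0$ in characteristic $2$. The finite filtration of $(T,\partial+Q)$ by the subspaces $\bigoplus_{i\le j}T_i$ gives a spectral sequence with $E^1=H(C)\otimes\bigwedge^*\mathbb{F}^c$, $d^1=\partial$ and $E^2=\operatorname{Tor}^R_*(H(C),\mathbb{F})$, converging to $H(T;\partial+Q)$. It remains to see that $H(T;\partial+Q)=H(C\otimes_R\mathbb{F};Q)$.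

The projection $T\to T_0=C\to C\otimes_R\mathbb{F}$ is onto and takes $\partial+Q$ to $Q$. Its kernel is $T'=\partial T_1\oplus T_1\oplus\dots\oplus T_c$, which is $\partial$-exact because $C$ is free over $R$. We show that $T'$ is $(\partial+Q)$-acyclic. Let $\xi\in T'$ be a nonzero cycle with lowest nonzero component $\xi_j$. The component of $(\partial+Q)\xi$ in Koszul degree $j-1$ is $\partial\xi_j$, so $\partial\xi_j=0$ and $\xi_j=\partial\eta$ with $\eta\in T_{j+1}$. Then $\xi-(\partial+Q)\eta$ is a cycle with components in degrees $>j$ only. After finitely many steps we reach zero.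
\end{proof}

So we must determine $H(C_{m,d})$ as an $R_c$-module.

\section{The $Q$-homology of $BO(s)$ and the rings $H_s(\nu)$}\label{sec:BO}

Let $P_s=\mathbb{F}[x_1,\dots,x_s]^{S_s}=H^*(BO(s))$ with $Qx_i=x_i^{2N}$. Put $y_i=x_i^2$ and $\Lambda_s=\mathbb{F}[y_1,\dots,y_s]^{S_s}$, a subring of $P_s$ consisting of $Q$-cycles. We will see that $H(P_s)$ is a quotient of $\Lambda_s$, by an ideal whose description makes sense with any integer in place of $N$. For $\phi\in\Lambda_s$ and $\mu\in\mathbb{Z}_{\ge0}^s$ let $\phi_\mu$ be the coefficient of $y^\mu=y_1^{\mu_1}\cdots y_s^{\mu_s}$; it depends only on the multiset of entries of $\mu$.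

\begin{definition}\label{def:adm}
Let $\nu\ge0$ be an integer. A sequence $\mu\in\mathbb{Z}_{\ge0}^s$ is \emph{$\nu$-admissible} if each value $j\ge\nu$ occurs an even number of times in $\mu$. Put
\[
J_s(\nu)=\{\phi\in\Lambda_s:\phi_\mu=0\text{ for all $\nu$-admissible }\mu\},\qquad H_s(\nu)=\Lambda_s/J_s(\nu),
\]
and $H_s(\nu)=0$ for $s<0$.
\end{definition}

Thus $H_0(\nu)=\mathbb{F}$, and $H_1(\nu)=\mathbb{F}[y_1]/(y_1^\nu)$ is the ring met in Section~\ref{sec:RP}.

\begin{lemma}\label{lem:ideal}
$J_s(\nu)$ is an ideal of $\Lambda_s$, and $J_s(\nu)\subset J_s(\nu-1)$ for $\nu\ge1$.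
\end{lemma}

\begin{proof}
The inclusion holds because $(\nu-1)$-admissible sequences are $\nu$-admissible. Let $\phi\in J_s(\nu)$, $\psi\in\Lambda_s$, and let $\mu$ be $\nu$-admissible, so $(\psi\phi)_\mu=\sum_{\mu'+\mu''=\mu}\psi_{\mu'}\phi_{\mu''}$. Group the positions where $\mu$ has values $\ge\nu$ into pairs with equal values. The swaps within the pairs generate an elementary abelian $2$-group that fixes $\mu$ and permutes the index set of the sum, and terms in one orbit are equal. Orbits with more than one element have even size and contribute zero. For a fixed index, $\mu''$ is constant on each pair, and $\mu''_i\le\mu_i<\nu$ at the other positions. So $\mu''$ is $\nu$-admissible and $\phi_{\mu''}=0$.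
\end{proof}

\begin{proposition}\label{prop:HP}
The ring map $\Lambda_s\to H(P_s)$ is onto with kernel $J_s(N)$. Thus $H(P_s)=H_s(N)$, and it is even.
\end{proposition}

\begin{proof}
The computation becomes a tensor product of small pieces after dualizing and treating all $s$ at once. The orbit sums of monomials form a basis of $P_s$, and the dual basis consists of the functionals ``coefficient of $x^\mu$'', indexed by multisets $\mu$ of size $s$. Denote this functional by the monomial $\gamma_{\mu_1}\cdots\gamma_{\mu_s}$; this identifies the graded dual of $P_s$ with the span of the monomials of length $s$ in $\mathbb{F}[\gamma_0,\gamma_1,\dots]$. Since $Qx^j=jx^{j+2N-1}$, the coefficient of $x^\mu$ in $Q\phi$ is the sum over $i$ of $\mu_i-2N+1$ times the coefficient in $\phi$ of the monomial obtained by lowering $\mu_i$ by $2N-1$. So the transpose of $Q$ is the derivation with $\gamma_i\mapsto(i-2N+1)\gamma_{i-2N+1}$. That is, $\gamma_{2i}\mapsto\gamma_{2i-2N+1}$ for $i\ge N$, and all other $\gamma_i$ map to zero. As $i$ runs through $N,N+1,\dots$,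 the index $2i-2N+1$ runs through all odd numbers, so the dual complex is
\[
\mathbb{F}[\gamma_0,\gamma_2,\dots,\gamma_{2N-2}]\otimes\bigotimes_{i\ge N}\mathbb{F}[\gamma_{2i},\gamma_{2i-2N+1}].
\]
In $\mathbb{F}[a,b]$ with the derivation $a\mapsto b\mapsto 0$ we have $a^ib^j\mapsto ia^{i-1}b^{j+1}$, so the homology is $\mathbb{F}[a^2]$. Hence the homology of the dual complex is $\mathbb{F}[\gamma_0,\dots,\gamma_{2N-2}]\otimes\mathbb{F}[\gamma_{2i}^2:i\ge N]$, and in length $s$ a basis is represented by the monomials $\gamma_{2\mu_1}\cdots\gamma_{2\mu_s}$ with $\mu$ an $N$-admissible multiset. This homology is the graded dual of $H(P_s)$, so a class in $H(P_s)$ is determined by its pairings with these monomials. The pairing of $\phi\in\Lambda_s$ with $\gamma_{2\mu_1}\cdots\gamma_{2\mu_s}$ is $\phi_\mu$. In each degree the numbers $\phi_\mu$ can be prescribed arbitrarily, which gives surjectivity, and they all vanish exactly when $\phi\in J_s(N)$.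
\end{proof}

The space $H_s(\nu)$ has a basis indexed by the $\nu$-admissible multisets $\mu$ of size $s$, in degree $2\sum\mu_i$. Therefore
\begin{equation}\label{eq:genH}
\mathsf{H}_\nu(t):=\sum_s\operatorname{PS}(H_s(\nu))\,t^s=\prod_{j<\nu}(1-tq^{2j})^{-1}\prod_{j\ge\nu}(1-t^2q^{4j})^{-1},
\end{equation}
and comparing the factors with $j=\nu-1$ gives
\begin{equation}\label{eq:recH}
\mathsf{H}_\nu=(1+tq^{2\nu-2})\,\mathsf{H}_{\nu-1}\qquad(\nu\ge1).
\end{equation}
For odd $m$ we also need the ideal generated by the top Stiefel--Whitney class. Put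
\[
a(x)=\prod_{i=1}^s(x+x_i),\qquad \hat a(y)=\prod_{i=1}^s(y+y_i),\qquad\text{so that } a(x)^2=\hat a(x^2).
\]

\begin{lemma}\label{lem:top}
The map $H(a(0)P_s)\to H(P_s)$ is injective. The space $H(a(0)P_s)$ is even, with Poincar\'e series $[t^s](1-t)\mathsf{H}_N$.
\end{lemma}

\begin{proof}
Setting $x_s=0$ gives an exact sequence of $Q$-modules $0\to a(0)P_s\to P_s\to P_{s-1}\to0$ (with $P_{-1}=0$), since a symmetric polynomial divisible by $x_s$ is divisible by $a(0)=x_1\cdots x_s$. The map $\Lambda_s\to\Lambda_{s-1}$ is onto, so $H(P_s)\to H(P_{s-1})$ is onto by Proposition~\ref{prop:HP}. The exact triangle then identifies $H(a(0)P_s)$ with the kernel of $H_s(N)\to H_{s-1}(N)$.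
\end{proof}

\section{Strata and the $Q$-homology of the family}\label{sec:strata}

In characteristic $2$ every root of $h(x^2)$ is double: over an algebraically closed field, $x^2+\zeta=(x+\sqrt\zeta)^2$. A factorization $f_1f_2=h(x^2)$ distributes the two copies of each root in one of three ways: both to $f_1$, both to $f_2$, or one to each. If this happens for $k$, $l$ and $s$ roots of $h$ respectively, then $f_1=h_1(x^2)a(x)$ and $f_2=h_2(x^2)a(x)$ with $\deg h_1=k$, $\deg h_2=l$, $\deg a=s$. By Lemma~\ref{lem:calQ}, $Q$ acts only on the shared factor $a$. For odd $m$ the extra factor $x$ goes to $f_1$ or to $f_2$.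

\begin{definition}\label{def:strata}
Fix $\rho\in\{0,1\}$ and integers $c,d$. A \emph{stratum of $(c,d)$} is a quadruple $\mathfrak{s}=(k,l,s,\varepsilon)$ of nonnegative integers with $\varepsilon\le\rho$, $2k+s+\varepsilon=d$ and $k+l+s=c$. Let $\Gamma_{k,l}$ be the polynomial ring on the coefficients of monic polynomials $h_1(y),h_2(y)$ of degrees $k,l$, whose roots $\tau_1,\dots,\tau_k$ and $\tau'_1,\dots,\tau'_l$ have degree $2$. Put $S_{\mathfrak{s}}=\Gamma_{k,l}\otimes P_s$, with $Q$ acting on $P_s$, and define
\[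
\theta_{\mathfrak{s}}\colon C_{2c+\rho,d}\to S_{\mathfrak{s}},\qquad f_1\mapsto x^\varepsilon h_1(x^2)a(x),\qquad f_2\mapsto x^{\rho-\varepsilon}h_2(x^2)a(x).
\]
\end{definition}

On a stratum $2l+s+\rho-\varepsilon=2c+\rho-d$, so the degrees are right, and there are no strata unless $c\ge0$ and $0\le d\le2c+\rho$. The product of the two polynomials is $x^\rho(h_1h_2\hat a)(x^2)$, so $\theta_{\mathfrak{s}}$ is well defined and sends $h$ to $h_1h_2\hat a$; we make $S_{\mathfrak{s}}$ an $R_c$-algebra in this way. The map $\theta_{\mathfrak{s}}$ commutes with $Q$ by Lemma~\ref{lem:C}, since $\mathcal{Q}(x^\varepsilon h_1(x^2)a)=x^\varepsilon h_1(x^2)\mathcal{Q}(a)=Q(x^\varepsilon h_1(x^2)a)$ and likewise for $f_2$. By Proposition~\ref{prop:HP}, $H(S_{\mathfrak{s}})=\Gamma_{k,l}\otimes H_s(N)$.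

\subsection{Even $m$}
Let $\rho=0$, $0\le d\le2c$ and $C=C_{2c,d}$. A stratum is determined by $k$, so we write $\theta_k$ and $S_k$. To use Lemma~\ref{lem:even} we filter $C$ by the ideals
\[
F_k=\bigcap_{k'<k}\ker\theta_{k'},
\]
which are graded and $Q$-stable, and we must identify $F_k/F_{k+1}\cong\theta_k(F_k)\subset S_k$. If $h_1$ and $h_2$ have a common root $\tau$, the factor $x^2+\tau$ can be moved into $a$. So the stratum $k$ meets the stratum $k-1$ along the zero set of the resultant
\[
\Delta_k=\prod_{i,j}(\tau_i+\tau'_j)\in\Gamma_{k,l},\qquad\deg\Delta_k=2kl,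
\]
and one expects $\theta_k(F_k)$ to be the ideal that $\Delta_k$ generates.

\begin{example}\label{ex:Gr24}
Let $m=4$, $d=2$. Then $\sigma_1=w_1+\bar w_1$ and $\sigma_3=w_1\bar w_2+w_2\bar w_1$, so $C=\mathbb{F}[w_1,w_2,\bar w_2]/(w_1(w_2+\bar w_2))$. There are two strata. For $(k,l,s)=(0,0,2)$ we have $f_1,f_2\mapsto a$, and $\theta_0\colon C\to P_2$ is the quotient by $F_1=(w_2+\bar w_2)$. For $(k,l,s)=(1,1,0)$ we have $f_1\mapsto x^2+\tau$, $f_2\mapsto x^2+\tau'$, and $\theta_1\colon C\to\mathbb{F}[\tau,\tau']$ is the quotient by $(w_1)$. It maps $F_1$ isomorphically onto $(\tau+\tau')\mathbb{F}[\tau,\tau']=\Delta_1S_1$.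
\end{example}

\begin{proposition}\label{prop:strata}
For $0\le d\le 2c$ we have $\bigcap_k\ker\theta_k=0$ and $\theta_k(F_k)=\Delta_kS_k$ for every stratum $k$.
\end{proposition}

Constructing enough elements of $F_k$ by hand would be hard. Instead we prove the inclusion $\theta_k(F_k)\subset\Delta_kS_k$ and force equality by counting, with the following identity.

\begin{lemma}\label{lem:count}
For $0\le d\le2c$,
\begin{equation}\label{eq:count}
\frac{\binom{2c}d_q}{(q^2)_c}=\sum_{2k+s=d,\ k+l+s=c}\frac{q^{2kl}}{(q^2)_k(q^2)_l(q)_s}.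
\end{equation}
\end{lemma}

\begin{proof}
Let $E_c(d)$ be the right side. For $d=0$ and $d=2c$ there is one term, and both sides equal $1/(q^2)_c$. The left side is $\prod_{i=1}^c(1-q^{2i-1})/((q)_d(q)_{2c-d})$, so it satisfies, for $1\le d\le2c-1$, the recursion
\[
(1-q^d)(1-q^{2c-d})E_c(d)=(1-q^{2c-1})E_{c-1}(d-1).
\]
By induction on $c$ it suffices to prove this recursion for the right side. Write $\langle\phi\rangle$ for the sum $E_c(d)$ with the factor $\phi(k,l,s)$ inserted in each term. Shifting $s$ by one gives $E_{c-1}(d-1)=\langle1-q^s\rangle$. Put $\alpha=q^{2k}$, $\beta=q^{2l}$, $w=q^s$. Then $q^d=\alpha w$, $q^{2c-d}=\beta w$, $q^{2c-1}=\alpha\beta w^2/q$, and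
\begin{align*}
(1-\alpha w)(1-\beta w)-(1-\alpha\beta w^2/q)(1-w)&=w\bigl[1-\alpha-\beta+\alpha\beta w+\alpha\beta w/q-\alpha\beta w^2/q\bigr]\\
&=w(1-\alpha)(1-\beta)-w\alpha\beta(1-w)(1-w/q).
\end{align*}
So we must show that the two sums
\[
\langle w(1-\alpha)(1-\beta)\rangle=\sum\frac{q^{2kl+s}}{(q^2)_{k-1}(q^2)_{l-1}(q)_s},\qquad\langle w\alpha\beta(1-w)(1-w/q)\rangle=\sum\frac{q^{2kl+s+2k+2l}}{(q^2)_k(q^2)_l(q)_{s-2}}
\]
are equal. The term of the second sum with index $(k-1,l-1,s+2)$ has the denominator of the term of the first sum with index $(k,l,s)$, and its exponent is $2(k-1)(l-1)+(s+2)+2(k-1)+2(l-1)=2kl+s$. This matches the nonzero terms bijectively.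
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:strata}]
\emph{Step 1: $\bigcap_k\ker\theta_k=0$.} We make the description of factorizations at the start of this section precise over the generic point of the base. Embed $R=R_c$ in the field $L=\mathbb{F}(\zeta_1,\dots,\zeta_c)$ by $h=\prod(y+\zeta_i)$. As $C$ is free of finite rank over $R$, it embeds in the finite-dimensional $L$-algebra $C_L=C\otimes_RL$, over which $f_1f_2=\prod_ig_i$ with $g_i=x^2+\zeta_i$. The $g_i$ are pairwise comaximal, since $g_i+g_j=\zeta_i+\zeta_j$ is a unit. As $f_1$ divides $\prod g_i$, the Chinese remainder theorem gives $C_L[x]/(f_1)=\prod_iM_i$ with $M_i=C_L[x]/(f_1,g_i)$. Each $M_i$ is a direct summand of a free module of rank $d$. The ring $C_L$ is a finite product of local rings, and over each of them the $M_i$ become free. Let $B$ be one of these local factors, and let $o_i$ be the rank of $M_i\otimes B$.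

Let $\chi_i\in B[x]$ be the characteristic polynomial of $x$ on $M_i\otimes B$, monic of degree $o_i$. The characteristic polynomial of $x$ on $B[x]/(f_1)$ is $f_1$, so $f_1=\prod\chi_i$. By the Cayley--Hamilton theorem there is a surjection $B[x]/(\chi_i)\to M_i\otimes B$ of free modules of the same rank, which is therefore an isomorphism. Hence $(\chi_i)=(f_1,g_i)$, so $\chi_i$ divides $g_i$ and $o_i\le2$. If $o_i=0$ then $\chi_i=1$, and if $o_i=2$ then $\chi_i=g_i$. If $o_i=1$ then $\chi_i=x+t_i$ with $t_i^2=\zeta_i$, and $g_i=(x+t_i)^2$. Since the monic polynomial $f_1$ is a nonzerodivisor, $f_2=\prod g_i/\chi_i$. Let $Z,I,J$ be the sets of $i$ with $o_i=0,1,2$. Over $B$ we have found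
\[
f_1=\prod_{j\in J}g_j\prod_{i\in I}(x+t_i),\qquad f_2=\prod_{j\in Z}g_j\prod_{i\in I}(x+t_i).
\]
The triple $(|J|,|Z|,|I|)$ is a stratum, and the ring map $S_{|J|}\to B$ with $h_1\mapsto\prod_J(y+\zeta_j)$, $h_2\mapsto\prod_Z(y+\zeta_j)$, $a\mapsto\prod_I(x+t_i)$, composed with $\theta_{|J|}$, agrees with $C\to B$ on the coefficients of $f_1,f_2$, which generate $C$. So an element of $\bigcap_k\ker\theta_k$ maps to zero in every local factor of $C_L$, and it is zero.

\emph{Step 2: $\theta_k(F_k)\subset\Delta_kS_k$.} If $kl=0$ then $\Delta_k=1$. Let $k,l\ge1$; then $(k-1,l-1,s+2)$ is a stratum. Let $h_1^\flat,h_2^\flat$ be the universal polynomials for $\Gamma_{k-1,l-1}$ and consider two ring maps to $\mathbb{F}[\tau]\otimes\Gamma_{k-1,l-1}\otimes P_s$: from $S_{k-1}$, by $h_i\mapsto h_i^\flat$ and $a\mapsto(x^2+\tau)a$; from $S_k$, by $h_i\mapsto(y+\tau)h_i^\flat$ and $a\mapsto a$. Their composites with $\theta_{k-1}$ and $\theta_k$ both send $f_i$ to $(x^2+\tau)h_i^\flat(x^2)a$, so they agree. Let $V\in F_k\subset\ker\theta_{k-1}$. Then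 $\theta_k(V)$, viewed in the polynomial ring $\mathbb{F}[\tau_i,\tau'_j]\otimes P_s$, vanishes on setting $\tau_1=\tau'_1$, so it is divisible by $\tau_1+\tau'_1$. By symmetry it is divisible by all the pairwise nonassociate primes $\tau_i+\tau'_j$, hence by $\Delta_k$, and the quotient is invariant under $S_k\times S_l$ permuting the roots, so it lies in $\Gamma_{k,l}\otimes P_s$.

\emph{Step 3: equality.} By Steps 1 and 2, $\operatorname{PS}(C)=\sum_k\operatorname{PS}(\theta_k(F_k))\le\sum_kq^{2kl}\operatorname{PS}(S_k)$. The left side is $\operatorname{PS}(R)\binom{2c}d_q$ by Lemma~\ref{lem:C}, and $\operatorname{PS}(S_k)=1/((q^2)_k(q^2)_l(q)_s)$. By Lemma~\ref{lem:count} the inequality is an equality, so each inclusion in Step 2 is an equality.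
\end{proof}

\subsection{Odd $m$}
Let $m=2c+1$ and $1\le d\le2c$. The constant terms satisfy $w_d\bar w_{m-d}=\sigma_m=0$ in $C_{m,d}$, so this ring is glued from the two quotients where one of the factors vanishes. If $w_d=0$ then $f_1=xf_1^-$ and $f_1^-f_2=h(x^2)$. By the universal property, and by the same argument for $f_2$, we obtain quotient maps
\[
\alpha\colon C_{m,d}\to C_{m,d}/(w_d)=C_{2c,d-1},\qquad\beta\colon C_{m,d}\to C_{m,d}/(\bar w_{m-d})=C_{2c,d}.
\]
They are $R_c$-linear, and they commute with $Q$ by Lemma~\ref{lem:C}, since $\mathcal{Q}(xg)=x\mathcal{Q}(g)$. The strata with $\varepsilon=1$ correspond to the strata of $C_{2c,d-1}$, with $\theta_{\mathfrak{s}}=\theta_k\alpha$; those with $\varepsilon=0$ correspond to the strata of $C_{2c,d}$, with $\theta_{\mathfrak{s}}=\theta_k\beta$.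

\begin{lemma}\label{lem:odd}
The map $\beta$ restricts to an isomorphism $\ker\alpha=w_dC_{m,d}\to w_dC_{2c,d}$. With $F_k\subset C_{2c,d}$ as above, the ideals $w_dF_k$ are $Q$-stable, and $\theta_k$ induces isomorphisms $w_dF_k/w_dF_{k+1}\cong h_1(0)\Delta_k\Gamma_{k,l}\otimes a(0)P_s$.
\end{lemma}

\begin{proof}
In $C_{2c,d}$ the product $w_d\bar w_{2c-d}=\sigma_{2c}$ (with $\bar w_0=1$) is a nonzerodivisor by freeness over $R_c$, so $w_d$ is one too. If $\beta(w_du)=0$, then $\beta(u)=0$, so $u\in(\bar w_{m-d})$ and $w_du=0$. This proves injectivity, and surjectivity holds because $\beta$ is onto. If $t_1,\dots,t_d$ are the roots of $f_1$, then $Qw_d=w_d\sum t_i^{2N-1}$; as $F_k$ is a $Q$-stable ideal, so is $w_dF_k$. Finally $\theta_k(w_d)=h_1(0)a(0)$ is a nonzero element of the domain $S_k$, so $\theta_k(w_du)=0$ if and only if $\theta_k(u)=0$. The claim follows from Proposition~\ref{prop:strata}.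
\end{proof}

\subsection{The additive answer}
For $\nu\ge\rho$ and all integers $c,d$ define
\begin{equation}\label{eq:Pi}
\Pi_\nu(c,d)=\sum_{(k,l,s,\varepsilon)}\frac{q^{2kl}}{(q^2)_k(q^2)_l}\cdot
\begin{cases}
[t^s]\,\mathsf{H}_\nu&\text{if }\rho=0\text{ or }\varepsilon=1,\\
q^{2k}\,[t^s]\,(1-t)\mathsf{H}_\nu&\text{if }\rho=1\text{ and }\varepsilon=0,
\end{cases}
\end{equation}
the sum over all strata of $(c,d)$. Here and below $\rho$ is fixed and omitted from the notation.

\begin{proposition}\label{prop:HC}
Let $m=2c+\rho$ and $1\le d\le m-1$. Then $H(C_{m,d})$ is even, its Poincar\'e series is $\Pi_N(c,d)$, and the maps $\theta_{\mathfrak{s}}$ induce an injection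
\[
H(C_{m,d})\to\bigoplus_{\mathfrak{s}}\Gamma_{k,l}\otimes H_s(N).
\]
\end{proposition}

\begin{proof}
Let $\rho=0$. By Proposition~\ref{prop:strata}, $\theta_k$ induces $F_k/F_{k+1}\cong\Delta_kS_k$, whose homology $\Delta_k\Gamma_{k,l}\otimes H_s(N)$ is even and has the series of the corresponding term of \eqref{eq:Pi}. The map $H(\Delta_kS_k)\to H(S_k)$ is the tensor product of the inclusion $\Delta_k\Gamma_{k,l}\subset\Gamma_{k,l}$ with $H_s(N)$, so it is injective. Lemma~\ref{lem:even} applies.

Let $\rho=1$. Filter $C_{m,d}$ first by the preimages under $\alpha$ of the ideals $F_k\subset C_{2c,d-1}$, down to $\ker\alpha$, and then by the submodules of $\ker\alpha$ that correspond to the $w_dF_k\subset w_dC_{2c,d}$. The subquotients are the $\Delta_kS_{\mathfrak{s}}$ for the strata with $\varepsilon=1$ and, by Lemma~\ref{lem:odd}, the $h_1(0)\Delta_k\Gamma_{k,l}\otimes a(0)P_s$ for those with $\varepsilon=0$; each is embedded in $S_{\mathfrak{s}}$ by $\theta_{\mathfrak{s}}$, which kills the next filtration step. In the second case the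 homology is $h_1(0)\Delta_k\Gamma_{k,l}\otimes H(a(0)P_s)$. By Lemma~\ref{lem:top} it is even, injects into $\Gamma_{k,l}\otimes H_s(N)$, and has the required series, because $\deg h_1(0)=2k$. Lemma~\ref{lem:even} applies again.
\end{proof}

\section{A recursion in $\nu$}\label{sec:rec}

Proposition~\ref{prop:HC} gives the size of $H(C_{m,d})$, but Lemma~\ref{lem:tor} asks for its $R_c$-module structure. Adding up the $\operatorname{Tor}$ groups of the strata can lose information about the extensions (see Example~\ref{ex:overcount}). We follow Section~\ref{sec:RP} instead and filter in the direction of $\nu$. For this we need a description of $H(C_{m,d})$ inside $\bigoplus\Gamma_{k,l}\otimes H_s(N)$ in which $N$ can be varied. The evident $Q$-cycles in $C_{m,d}$ are the elements of $R_c$ and the squares $w_i^2$, which are the coefficients of $f_1(x)^2$ as a polynomial in $y=x^2$. On a stratum, $f_1(x)^2$ maps to $(y^\varepsilon h_1^2\hat a)(x^2)$. We study the algebra that these cycles generate, and prove at the end, by counting, that it is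 everything.

\begin{definition}\label{def:B}
For $c,d\ge0$ let $U_{c,d}=R_c[b_1,\dots,b_d]$ with $\deg b_i=2i$, and $b(y)=y^d+b_1y^{d-1}+\dots+b_d$. For a stratum $\mathfrak{s}$ of $(c,d)$ define the ring map
\[
\kappa_{\mathfrak{s}}\colon U_{c,d}\to\Gamma_{k,l}\otimes\Lambda_s,\qquad h\mapsto h_1h_2\hat a,\qquad b\mapsto y^\varepsilon h_1^2\hat a .
\]
For $\nu\ge0$ let $B_\nu(c,d)$ be the image of $U_{c,d}$ in $\bigoplus_{\mathfrak{s}}\Gamma_{k,l}\otimes H_s(\nu)$. If $(c,d)$ has no strata, put $B_\nu(c,d)=0$.
\end{definition}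

For $\rho=0$, $d=1$ the only stratum is $(0,c-1,1,0)$, with $b\mapsto y+y_1$, and $B_\nu(c,1)$ is the module $B_\nu$ of Section~\ref{sec:RP}. In general, for $1\le d\le m-1$, the $R_c$-algebra map $U_{c,d}\to H(C_{m,d})$, $b_i\mapsto w_i^2$, followed by the injection of Proposition~\ref{prop:HC}, is the map that defines $B_N(c,d)$. Hence
\begin{equation}\label{eq:BinH}
B_N(c,d)\subset H(C_{m,d})\quad\text{as graded $R_c$-modules.}
\end{equation}

Formula \eqref{eq:recH} predicts that the kernel of $H_s(\nu)\to H_s(\nu-1)$ looks like $H_{s-1}(\nu-1)$ shifted by $2\nu-2$: one shared root is removed. A shared root is a root of both $h$ and $b$, so $(c,d)$ should drop to $(c-1,d-1)$.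

\begin{proposition}\label{prop:rec}
Let $\nu\ge1+\rho$ and $c\ge0$. There is an exact sequence of $R_c$-modules
\[
0\to B_{\nu-1}(c-1,d-1)\to B_\nu(c,d)\to B_{\nu-1}(c,d)\to0,
\]
in which the first map raises degrees by $2\nu-2$ and $R_c$ acts on the first term through $R_c/(\sigma_{2c})=R_{c-1}$. For $c=0$ the first term is zero.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ideal} there are surjective ring maps $H_s(\nu)\to H_s(\nu-1)$, with kernels $L_s=J_s(\nu-1)/J_s(\nu)$. They induce the surjection on the right. Let $W$ be its kernel; the components of an element of $W$ lie in $\Gamma_{k,l}\otimes L_s$, and $L_0=0$. The strata of $(c,d)$ with $s\ge1$ correspond bijectively to the strata of $(c-1,d-1)$ by $(k,l,s,\varepsilon)\mapsto(k,l,s-1,\varepsilon)$. If there are none, $W$ and the first term vanish. So assume that there are some; then $c,d\ge1$. We construct an isomorphism $\lambda\colon W\to B_{\nu-1}(c-1,d-1)$.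

\emph{Step 1: a map $\lambda$ on $L_s$.} Let $s\ge1$ and consider the ring map $\Lambda_s\to\mathbb{F}[u]\otimes\Lambda_{s-1}$, $y_s\mapsto u$. The coefficient of $u^j$ in the image of $\phi$ has coefficients $\phi_{(\mu',j)}$, $\mu'\in\mathbb{Z}_{\ge0}^{s-1}$. If $\mu'$ is $(\nu-1)$-admissible and $j\le\nu-1$, then $(\mu',j)$ is $\nu$-admissible. So we obtain a ring map
\[
\Psi\colon H_s(\nu)\to\mathbb{F}[u]/(u^\nu)\otimes H_{s-1}(\nu-1).
\]
If moreover $j<\nu-1$, then $(\mu',j)$ is $(\nu-1)$-admissible. So for $\phi\in L_s$ only the top coefficient survives: $\Psi(\phi)=u^{\nu-1}\lambda(\phi)$, where $\lambda(\phi)\in H_{s-1}(\nu-1)$ is given by $\lambda(\phi)_{\mu'}=\phi_{(\mu',\nu-1)}$ for $(\nu-1)$-admissible $\mu'$. The map $\lambda$ is injective on $L_s$. Indeed, a sequence that is $\nu$-admissible but not $(\nu-1)$-admissible contains $\nu-1$ an odd number of times, so it is a permutation of some $(\mu',\nu-1)$ with $\mu'$ being $(\nu-1)$-admissible; hence $\lambda(\phi)=0$ forces all $\nu$-admissible coefficients of $\phi$ to vanish.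 Since $\Psi$ is multiplicative, $\lambda(\psi\phi)=\Psi(\psi)|_{u=0}\,\lambda(\phi)$ for $\psi\in H_s(\nu)$. Extend $\Psi$ and $\lambda$ linearly over $\Gamma_{k,l}$ and take the sum over the strata with $s\ge1$.

\emph{Step 2: $\lambda(W)\subset B_{\nu-1}(c-1,d-1)$.} Mark the objects belonging to $(c-1,d-1)$ and $s-1$ by a superscript $-$. Under $y_s\mapsto u$ we have $\hat a\mapsto(y+u)\hat a^-$. Hence the ring map
\[
\Theta\colon U_{c,d}\to\mathbb{F}[u]\otimes U_{c-1,d-1},\qquad h\mapsto(y+u)h^-,\qquad b\mapsto(y+u)b^-,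
\]
which does not depend on the stratum, corresponds under the maps $\kappa$ to $y_s\mapsto u$ on every stratum with $s\ge1$. If $\xi\in W$ is the image of $V\in U_{c,d}$, then $\lambda(\xi)$ is the image of the coefficient of $u^{\nu-1}$ in $\Theta(V)$, so it lies in $B_{\nu-1}(c-1,d-1)$. By Step 1, $\lambda$ is injective on $W$, lowers degrees by $2\nu-2$, and is $R_c$-linear if $R_c$ acts on the target through $h\mapsto yh^-$, that is, $\sigma_{2i}\mapsto\sigma_{2i}^-$ for $i<c$ and $\sigma_{2c}\mapsto0$.

\emph{Step 3: $\lambda$ is onto.} The image $\lambda(W)$ is an $R_{c-1}$-submodule, so it suffices to hit the image of each $\psi\in\mathbb{F}[b_1^-,\dots,b_{d-1}^-]$. Regard $\psi$ as a symmetric polynomial in $d-1$ variables, let $\eta_1,\dots,\eta_d$ be the roots of $b$, and put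
\[
V=\sum_{i=1}^d\eta_i^{\nu-1}\,\psi(\eta_1,\dots,\widehat{\eta_i},\dots,\eta_d)\in\mathbb{F}[b_1,\dots,b_d].
\]
On a stratum the roots of $b$ become $0$ (if $\varepsilon=1$), each root $\tau_j$ of $h_1$ twice, and $y_1,\dots,y_s$. The two terms of $V$ belonging to the two copies of $\tau_j$ are equal and cancel. The term belonging to the root $0$ vanishes because $\varepsilon=1$ forces $\rho=1$ and so $\nu-1\ge1$; this is the only use of the hypothesis $\nu\ge1+\rho$ beyond $\nu\ge1$. Therefore
\[
\kappa_{\mathfrak{s}}(V)=\sum_{i=1}^sy_i^{\nu-1}\,G(y_1,\dots,\widehat{y_i},\dots,y_s),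
\]
where $G\in\Gamma_{k,l}\otimes\Lambda_{s-1}$ is the image of $\psi$ on the corresponding stratum of $(c-1,d-1)$; for $s=0$ the sum is empty. The coefficient of $y^\mu$ is the sum, over the positions $i$ with $\mu_i=\nu-1$, of the coefficient of $G$ at $\mu$ with the $i$th entry deleted, and these terms are all equal. If $\mu$ is $(\nu-1)$-admissible their number is even, so the image $\xi$ of $V$ lies in $W$. If $\mu=(\mu',\nu-1)$ with $\mu'$ being $(\nu-1)$-admissible, their number is odd and the coefficient is $G_{\mu'}$. Hence $\lambda(\xi)$ is the image of $\psi$.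
\end{proof}

The series \eqref{eq:Pi} satisfy the matching recursion. By \eqref{eq:recH}, $[t^s]\mathsf{H}_\nu=[t^s]\mathsf{H}_{\nu-1}+q^{2\nu-2}[t^{s-1}]\mathsf{H}_{\nu-1}$, and the same holds for $(1-t)\mathsf{H}_\nu$. The correspondence of strata in the proof above preserves $k,l,\varepsilon$, so for $\nu\ge1+\rho$
\begin{equation}\label{eq:recPi}
\Pi_\nu(c,d)=\Pi_{\nu-1}(c,d)+q^{2\nu-2}\,\Pi_{\nu-1}(c-1,d-1).
\end{equation}

\section{The start of the recursion}\label{sec:base}

Proposition~\ref{prop:rec} lowers $\nu$ until $\nu=\rho$. There the shared roots behave as if they came in equal pairs (apart from one possible root $0$), all strata factor through the stratum with $s=0$, and the module is free.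

\begin{proposition}\label{prop:base}
Let $0\le d\le2c+\rho$ and $D=\lfloor d/2\rfloor$. If $\rho=0$ and $d$ is odd, then $B_0(c,d)=0$. Otherwise $B_\rho(c,d)$ is a free $R_c$-module of rank $\binom cD$ with Poincar\'e series $\binom cD_{q^4}/(q^2)_c$.
\end{proposition}

\begin{proof}
\emph{The rings $H_s(\rho)$.} Let $\phi\in\Lambda_{2e}$ and substitute $y=(\pi_1,\pi_1,\dots,\pi_e,\pi_e)$. Cancelling terms under the swaps within pairs, as in Lemma~\ref{lem:ideal}, the coefficient of $\pi_1^{i_1}\cdots\pi_e^{i_e}$ is $\phi_{(j_1,j_1,\dots,j_e,j_e)}$ if $i_a=2j_a$ for all $a$, and zero otherwise. The $0$-admissible sequences of length $2e$ are the permutations of the $(j_1,j_1,\dots,j_e,j_e)$, and they coincide with the $1$-admissible ones, because the multiplicity of $0$ is even when all others and the length are. So $H_{2e}(0)=H_{2e}(1)$ embeds in $\mathbb{F}[\pi_1,\dots,\pi_e]^{S_e}$, with $\hat a\mapsto\omega^2$, where $\omega(y)=\prod(y+\pi_i)$. The $1$-admissible sequences of length $2e+1$ are the permutations of the $(0,j_1,j_1,\dots,j_e,j_e)$,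 so the substitution $y=(0,\pi_1,\pi_1,\dots,\pi_e,\pi_e)$ embeds $H_{2e+1}(1)$ in the same ring, with $\hat a\mapsto y\omega^2$. There are no $0$-admissible sequences of odd length, so $H_{2e+1}(0)=0$. If $\rho=0$ and $d$ is odd, then $s=d-2k$ is odd on every stratum, and the first claim follows.

\emph{Reduction to one stratum.} In the remaining cases put $\delta=d-2D\le\rho$. Let $G$ be the polynomial ring on the coefficients $g_i,g'_j$ of monic polynomials $g,g'$ in $y$ of degrees $D$ and $c-D$, and map $U_{c,d}\to G$ by $h\mapsto gg'$, $b\mapsto y^\delta g^2$. For each stratum, the map from $U_{c,d}$ to $\Gamma_{k,l}\otimes H_s(\rho)\subset\Gamma_{k,l}\otimes\mathbb{F}[\pi]^{S_e}$ factors through $G$, as follows.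
\begin{itemize}
\item $\varepsilon=\delta$. Then $s=2e$, $k+e=D$, $h\mapsto h_1h_2\omega^2$, $b\mapsto y^\delta h_1^2\omega^2$. Take $g=h_1\omega$, $g'=h_2\omega$.
\item $\varepsilon=0$, $\delta=1$. Then $s=2e+1$, $k+e=D$, $h\mapsto yh_1h_2\omega^2$, $b\mapsto yh_1^2\omega^2$. Take $g=h_1\omega$, $g'=yh_2\omega$.
\item $\varepsilon=1$, $\delta=0$. Then $s=2e+1$, $k+e+1=D$, $h\mapsto yh_1h_2\omega^2$, $b\mapsto y^2h_1^2\omega^2$. Take $g=yh_1\omega$, $g'=h_2\omega$.
\end{itemize}
For the stratum $(D,c-D,0,\delta)$ the map $G\to\Gamma_{D,c-D}$ is an isomorphism. So $U_{c,d}\to B_\rho(c,d)$ and $U_{c,d}\to G$ have the same kernel, and $B_\rho(c,d)\cong R_c[g_1^2,\dots,g_D^2]\subset G$, since the coefficients of $g^2$ are the $g_i^2$.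

\emph{Freeness.} The extension $R=R_c\subset G$ is the extension in \eqref{eq:LH} for the pair $(D,c)$, with all degrees doubled. So $G$ is $R$-free with fiber of Poincar\'e series $\binom cD_{q^2}$. As $g'=h/g$ is computed by long division, $G$ is generated by $g_1,\dots,g_D$ as an $R$-algebra. Choose monomials $g^\lambda$ in the $g_i$ that form a basis of the fiber; they form an $R$-basis of $G$. If $u$ is any monomial in the $g_i$ and $u=\sum r_\lambda g^\lambda$, then $u^2=\sum r_\lambda^2g^{2\lambda}$, so the $g^{2\lambda}$ span $R[g_1^2,\dots,g_D^2]$ over $R$. They are independent. Indeed, $\operatorname{Frac}G$ lies in $\mathbb{F}(\zeta_1,\dots,\zeta_c)$, the field generated by the roots of $h$, which is Galois over $\operatorname{Frac}R$ with group $S_c$. So $\operatorname{Frac}G$ is separable over $\operatorname{Frac}R$ with basis $g^\lambda$, and the square matrix $(\iota(g^\lambda))$, where $\iota$ runs over the embeddings over $\operatorname{Frac}R$, is invertible. The matrix $(\iota(g^{2\lambda}))$ is obtained by squaring entries,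 so in characteristic $2$ its determinant is the square of the first determinant and is nonzero. Squaring doubles degrees, which turns $\binom cD_{q^2}$ into $\binom cD_{q^4}$, and $\operatorname{PS}(R)=1/(q^2)_c$.
\end{proof}

\begin{example}\label{ex:overcount}
Let $\rho=0$, $c=d=2$, as in Example~\ref{ex:Gr24}. Then $B_0(2,2)=R[\tau^2]\subset\mathbb{F}[\tau,\tau']$, with $\sigma_2=\tau+\tau'$ and $\sigma_4=\tau\tau'$, is free on $1,\tau^2$, so its $\operatorname{Tor}$ has dimension $2$. It contains the ideal $\Delta_1S_1=\sigma_2\mathbb{F}[\tau,\tau']$, since $\sigma_2\tau=\tau^2+\sigma_4$, and the quotient is $R/(\sigma_2)$. Each of these two pieces has $\operatorname{Tor}$ of dimension $2$, so the filtration by strata would give only the bound $4$.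
\end{example}

\begin{lemma}\label{lem:numerics}
For $0\le d\le2c+\rho$ we have $\Pi_\rho(c,d)=\operatorname{PS}(B_\rho(c,d))$.
\end{lemma}

\begin{proof}
In this proof write $v=q^2$. For $c,D\ge0$ put
\[
\Phi_c(D)=\sum_{k+e=D,\ k+l+2e=c}\frac{v^{kl}}{(v)_k(v)_l(v^2)_e},
\]
and let $\langle\phi\rangle$ denote this sum with $\phi(k,l,e)$ inserted. For $c,D\ge1$ we claim
\begin{equation}\label{eq:AA}
\langle1-v^{k+2e}\rangle=\Phi_{c-1}(D-1),\qquad\langle v^{-l}(1-v^k)\rangle=\Phi_{c-1}(D-1).
\end{equation}
The second formula follows on replacing $k$ by $k+1$, which turns $v^{kl-l}/(v)_{k-1}$ into $v^{kl}/(v)_k$ and the conditions into those of $\Phi_{c-1}(D-1)$. For the first, write $1-v^{k+2e}=(1-v^k)+v^k(1-v^{2e})$. Replace $k$ by $k+1$ in $\langle1-v^k\rangle$, and replace $(e,l)$ by $(e+1,l-1)$ in $\langle v^k(1-v^{2e})\rangle$. Both sums then run over $k+e=D-1$, $k+l+2e=c-1$, and their terms are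
\[
\frac{v^{kl}\,v^l}{(v)_k(v)_l(v^2)_e}\qquad\text{and}\qquad\frac{v^{k(l-1)+k}}{(v)_k(v)_{l-1}(v^2)_e}=\frac{v^{kl}(1-v^l)}{(v)_k(v)_l(v^2)_e},
\]
which add up to the terms of $\Phi_{c-1}(D-1)$.

Since $2D=k+(k+2e)$ and $k+2e=c-l$, we have $1-v^{2D}=(1-v^{k+2e})+v^cv^{-l}(1-v^k)$, so \eqref{eq:AA} gives $(1-v^{2D})\Phi_c(D)=(1+v^c)\Phi_{c-1}(D-1)$. Also $\Phi_c(0)=1/(v)_c$, and $\Phi_0(D)=0$ for $D\ge1$. The series $\binom cD_{v^2}/(v)_c$ satisfies the same three relations, because $(1-v^{2D})\binom cD_{v^2}=(1-v^{2c})\binom{c-1}{D-1}_{v^2}$ and $(1-v^{2c})/(v)_c=(1+v^c)/(v)_{c-1}$. Hence $\Phi_c(D)=\binom cD_{v^2}/(v)_c$. By Proposition~\ref{prop:base} it remains to show that $\Pi_\rho(c,d)=\Phi_c(\lfloor d/2\rfloor)$, except that it is zero for $\rho=0$ and $d$ odd.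

By \eqref{eq:genH}, \eqref{eq:recH} and \eqref{eq:euler},
\[
\mathsf{H}_0=\sum_e\frac{t^{2e}}{(v^2)_e},\qquad\mathsf{H}_1=(1+t)\mathsf{H}_0,\qquad(1-t)\mathsf{H}_1=\prod_{j\ge1}(1-t^2v^{2j})^{-1}=\sum_e\frac{v^{2e}t^{2e}}{(v^2)_e}.
\]
Let $\rho=0$. For odd $d$ all $s$ are odd and $\Pi_0(c,d)=0$; for $d=2D$ we have $s=2e$, $k+e=D$, and $\Pi_0(c,d)=\Phi_c(D)$. Let $\rho=1$ and $d=2D+1$. The strata with $\varepsilon=1$ have $s=2e$, $k+e=D$, and contribute $\Phi_c(D)$; those with $\varepsilon=0$ have $s$ odd and contribute zero. Let $\rho=1$ and $d=2D$. The strata with $\varepsilon=0$ have $s=2e$, $k+e=D$, and contribute $\langle v^{k+2e}\rangle$. If $D=0$ this is $\Phi_c(0)$ and there are no other strata. If $D\ge1$, then $c\ge1$; the strata with $\varepsilon=1$ have $s=2e+1$, $k+e=D-1$, $k+l+2e=c-1$, $[t^s]\mathsf{H}_1=1/(v^2)_e$, and they contribute $\Phi_{c-1}(D-1)$. The total is $\Phi_c(D)$ by the first formula in \eqref{eq:AA}.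
\end{proof}

\begin{corollary}\label{cor:HB}
For $m=2c+\rho$ and $1\le d\le m-1$ we have $H(C_{m,d})=B_N(c,d)$ as $R_c$-modules.
\end{corollary}

\begin{proof}
We show that $\operatorname{PS}(B_\nu(c,d))=\Pi_\nu(c,d)$ for all $\nu\ge\rho$ and all $c,d$, by induction on $\nu$. For $\nu=\rho$ this is Lemma~\ref{lem:numerics} if $0\le d\le2c+\rho$, and otherwise both sides vanish. The inductive step is Proposition~\ref{prop:rec} together with \eqref{eq:recPi}. For $\nu=N$, Proposition~\ref{prop:HC} shows that the two sides of the inclusion \eqref{eq:BinH} have the same Poincar\'e series.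
\end{proof}

\section{The upper bound and the proof of the theorem}\label{sec:end}

For $\nu\ge\rho$ and $c\ge0$ put $\mathcal{T}_\nu(c)=\sum_dt^d\dim\operatorname{Tor}^{R_c}_*(B_\nu(c,d),\mathbb{F})$.

\begin{proposition}\label{prop:upper}
If $\rho\le\nu\le c+\rho$, then $\mathcal{T}_\nu(c)\le(1+t)^{2\nu-\rho}(1+t^2)^{c+\rho-\nu}$. Consequently, for $m\ge2N-1$ and $1\le d\le m-1$,
\[
\dim H(H^*(\operatorname{Gr}_d(\mathbb{R}^m));Q_n)\le p_{d,m}.
\]
\end{proposition}

\begin{proof}
We use induction on $\nu$. For a free module, $\operatorname{Tor}$ has dimension equal to the rank. So Proposition~\ref{prop:base} gives $\mathcal{T}_\rho(c)=(1+t)^\rho(1+t^2)^c$: the rank $\binom cD$ occurs for $d=2D$ and, if $\rho=1$, also for $d=2D+1$. Let $\rho+1\le\nu\le c+\rho$, so $c\ge1$. If $\sigma_{2c}$ acts as zero on $M$, the Koszul complex of $M$ over $R_c$ is the sum of two copies of its Koszul complex over $R_{c-1}$, so $\dim\operatorname{Tor}^{R_c}_*(M,\mathbb{F})=2\dim\operatorname{Tor}^{R_{c-1}}_*(M,\mathbb{F})$. The long exact $\operatorname{Tor}$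 sequence of Proposition~\ref{prop:rec} therefore gives
\[
\mathcal{T}_\nu(c)\le\mathcal{T}_{\nu-1}(c)+2t\,\mathcal{T}_{\nu-1}(c-1).
\]
The hypothesis $\nu\le c+\rho$ ensures that the inductive bound applies to both $(\nu-1,c)$ and $(\nu-1,c-1)$. The right side is thus at most
\[
(1+t)^{2\nu-2-\rho}(1+t^2)^{c+\rho-\nu}\bigl[(1+t^2)+2t\bigr]=(1+t)^{2\nu-\rho}(1+t^2)^{c+\rho-\nu}.
\]

Now take $\nu=N$ and $m=2c+\rho$. The number $r$ of Theorem~\ref{thm:main} is $2N-\rho$, and $(m-r)/2=c+\rho-N$, which is nonnegative exactly when $m\ge2N-1$. The second claim follows from Lemma~\ref{lem:tor} and Corollary~\ref{cor:HB}.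
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) is Proposition~\ref{prop:small}. For $m\ge2N-1$, Proposition~\ref{prop:upper}, the inequalities \eqref{eq:ranks} and Proposition~\ref{prop:lower} give
\[
p_{d,m}\ \ge\ \dim H(H^*(\operatorname{Gr}_d(\mathbb{R}^m));Q_n)=\operatorname{rank}E_{2N}\ \ge\ \operatorname{rank}E_\infty=k_n(\operatorname{Gr}_d(\mathbb{R}^m))\ \ge\ p_{d,m}.
\]
So all terms are equal. This proves (2) and shows that $E_{2N}=E_\infty$ for $m\ge2N-1$. Together with (1), this gives $E_{2N}=E_\infty$ in all cases.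

It remains to show that $d_{2N-1}\ne0$ if $m>2N$, that is, $p_{d,m}<\binom md$ for $1\le d\le m-1$. In this case $c'=(m-r)/2\ge1$. Expanding $(1+t)^{2c'}=((1+t^2)+2t)^{c'}$ and multiplying by $(1+t)^r$ gives
\[
(1+t)^m-(1+t)^r(1+t^2)^{c'}\ \ge\ 2c'\,t\,(1+t^2)^{c'-1}(1+t)^r .
\]
Since $r\ge1$, the polynomial $(1+t^2)^{c'-1}(1+t)^r$ has positive coefficients in all degrees from $0$ to $2c'-2+r=m-2$. So the right side has positive coefficients in degrees $1,\dots,m-1$.
\end{proof}

\begin{remark}[The topology behind the deformation]\label{rem:U}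
The ring $C_{m,d}$ is the cohomology of a space. Let $U(c)$ act on $\operatorname{Gr}_d(\mathbb{R}^\rho\oplus\mathbb{C}^c)$, with $m=2c+\rho$ and $1\le d\le m-1$. The Borel construction is the pullback of $BO(d)\times BO(m-d)\to BO(m)$ along $BU(c)\to BO(m)$, under which the odd Stiefel--Whitney classes map to zero and $\sigma_{2i}$ maps to the Chern class $c_i$. By the Leray--Hirsch theorem its cohomology is $C_{m,d}$, with $Q_n=Q$. By Corollary~\ref{cor:HB}, its $Q_n$-homology is even and is generated as an algebra over $H^*(BU(c))$ by the classes $w_i^2$. Hence the page $E_{2^{n+1}}$ of its AHSS is concentrated in even total degree, and there are no differentials after $d_{2^{n+1}-1}$ for this space either. This remark is not used in the proof.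
\end{remark}

\begin{thebibliography}{9}

\bibitem{KL}
Nicholas J.~Kuhn and Christopher J.~R.~Lloyd,
\emph{Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory},
arXiv:2111.08812 (2021).

\end{thebibliography}
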